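# General hyperplane sections in characteristic $p$: terminal varieties whose sections are not log canonical

Throughout, $k$ is an algebraically closed field; from Section 3 on it has characteristic $p>0$.

## 1. A Bertini guess for discrepancies

Take a normal quasi-projective variety $X\subseteq\mathbb P^N_k$ of dimension at least $2$ with mild singularities, and cut it by a general hyperplane $L$. Can $H=X\cap L$ have worse singularities than $X$?

The first guess is no. Bertini's theorem says that the general hyperplane section of a smooth subvariety of $\mathbb P^N$ is smooth, in every characteristic, and one expects "mild" to behave like "smooth". Here is what "mild" means.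

**Definition (discrepancies).** Let $X$ be normal with $K_X$ $\mathbb Q$-Cartier. A *divisor over $X$* is a prime divisor $E$ on a normal variety $Y$ with a proper birational morphism $f\colon Y\to X$; its *centre* is the closure of $f(E)$, and $E$ is *exceptional* if the centre has codimension at least $2$. Write $K_Y=f^*K_X+\sum_E a(E,X)E$ with $f_*K_Y=K_X$. Then $X$ is *log canonical* (lc) if $a(E,X)\ge-1$ for all $E$; *klt* if $a(E,X)>-1$ for all $E$; *canonical* if $a(E,X)\ge0$ for all exceptional $E$; *terminal* if $a(E,X)>0$ for all exceptional $E$.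

A non-exceptional $E$ has $a(E,X)=0$, so terminal $\Rightarrow$ canonical $\Rightarrow$ klt $\Rightarrow$ lc. In practice: if $s$ is a local generator of $\mathcal O(NK_X)$ near the generic point of the centre of $E$, regard $s$ as a rational $N$-fold pluricanonical form; then
$$a(E,X)=\tfrac1N\,\mathrm{ord}_E(s), \tag{1}$$
where the order is measured against a generator of $\omega_Y^{\otimes N}$ at the generic point of $E$. This depends only on the valuation $\mathrm{ord}_E$.

On a hypersurface $V=V(F)\subset\mathbb A^{m}$ the form $\mathrm{Res}\,\frac{dx_1\wedge\dots\wedge dx_m}{F}$ equals $\pm\,dx_1\wedge\dots\widehat{dx_i}\dots\wedge dx_m/\partial_iF$ wherever $\partial_iF\neq0$. It generates $\omega_V$ on the smooth locus, hence everywhere if $V$ is normal.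

*Example.* Let $p\nmid d$ and $V=V(x^d+y^d+z^d)\subset \mathbb A^3$. In the chart $x=z\xi,\ y=z\eta$ of the blow-up of $0$ the equation becomes $z^d(\xi^d+\eta^d+1)$ and $dx\wedge dy\wedge dz=z^2\,d\xi\wedge d\eta\wedge dz$. So the form is $z^{2-d}$ times a generator, and the exceptional curve has discrepancy $2-d$. For $d\ge4$, $V$ is not lc.

**Definition (general).** A property holds *for a general hyperplane section* if there is a nonempty open $U\subseteq(\mathbb P^N_k)^*$ such that it holds for $X\cap L$ (scheme-theoretic) for every closed point $L\in U$. "Not log canonical" includes "not normal".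

The question is from Kenta Sato, "General hyperplane sections of log canonical threefolds in positive characteristic", arXiv:2303.14599 (2023): if $X$ is lc (resp. klt, canonical, terminal), is a general $H$ so as well? We quote the following.

* (i) In characteristic zero the answer is yes for all four classes (Reid).
* (ii) In characteristic $p>0$ it is yes if $\dim X=2$, and if $\dim X=3$ and $X$ is terminal, because then $X$ has only isolated singularities.
* (iii) It is yes if $\dim X=3$ and $X$ is canonical, and if $\dim X=3$, $X$ is klt and $p>5$ (Sato–Takagi).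
* (iv) It is yes if $\dim X=3$, $X$ is lc or klt, and $p>3$.

Let us test the guess by hand.

*Isolated singularities.* A general $L$ misses the finitely many singular points, and $H$ is smooth by Bertini. The guess passes.

*Products.* Let $S\subset\mathbb A^M$ be normal affine with $K_S$ $\mathbb Q$-Cartier and $X=S\times\mathbb A^1_t$. A hyperplane with nonzero coefficient at $t$ is $t=t_0+\ell$ with $\ell$ linear on $\mathbb A^M$, and $H$ is the graph of $t_0+\ell$, so $H\cong S$. If $E$ lies on $Y\to S$, then $E\times\mathbb A^1$ lies on $Y\times\mathbb A^1\to X$ and $a(E\times\mathbb A^1,X)=a(E,S)$. So $S$ inherits each of the four properties. The guess passes.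

*A non-product.* Let $p=2$ and
$$W_0:\ x^2+ty^2+v^3=0\quad\text{in }\mathbb A^4,$$
singular along the $t$-axis. (Lemma 6 will show that $W_0$ is canonical.) In characteristic $0$, the slice $t=t_0\ne0$ of the same equation is the surface singularity $x^2+t_0y^2+v^3=0$. In characteristic $2$ put $\tau=t_0^{1/2}$ and $x'=x+\tau y$; the slice becomes $x'^2+v^3=0$, a cusp times a line, which is not even normal. But slices $t=t_0$ are special hyperplanes. For $L:\ t=t_0+b_1x+b_2y+b_3v$ the section is
$$x'^2+v^3+y^2(b_1x+b_2y+b_3v)=0 .$$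
The added cubic terms repair the damage: $W_0$ is a canonical threefold, so by (iii) the general section is canonical. The guess still passes, but $y^2$ was replaced by something of order about $y^3$. The variable $y$ has lost weight.

## 2. Restricting a resolution, and a function that is a $p$-th power on a divisor

In characteristic zero one takes a log resolution $f\colon X'\to X$ with exceptional divisors $E_i$. The hyperplanes pull back to a base point free linear system on $X'$, so by Bertini a general member $H'=f^*L$ is smooth and transverse to the $E_i$. Adjunction for $K_{X'}+H'=f^*(K_X+H)+\sum a(E_i,X)E_i$ gives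
$$K_{H'}=f_H^*K_H+\sum a(E_i,X)\,E_i|_{H'} ,$$
so $H$ has the same discrepancy numbers as $X$. The sensible thing is to try this in characteristic $p$.

On $W_0$, $p=2$, resolutions are not the problem. Blow up the $t$-axis and use the chart $x=y\xi$, $v=y\zeta$: the equation becomes $y^2(\xi^2+t+y\zeta^3)$, so the strict transform is $t=\xi^2+y\zeta^3$, a smooth chart with coordinates $(\xi,y,\zeta)$ and exceptional divisor $D=\{y=0\}$. The hyperplane $t=t_0+b_1x+b_2y+b_3v$ pulls back to
$$(\xi+\tau)^2+y\,(\zeta^3+b_1\xi+b_2+b_3\zeta)=0 .$$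
On $D$ this is a *double* line, and all partial derivatives vanish at the points $y=0$, $\xi=\tau$, $\zeta^3+b_3\zeta+b_2+b_1\tau=0$, which exist and move with $L$. So **every** member with nonzero $t$-coefficient is singular along $D$. The argument stops exactly at "a general member of a base point free system is smooth and transverse to $D$". The reason is $t|_D=\xi^2$: a $p$-th power, with $d(t|_D)=0$.

The way past this point is to stop trying to prove the guess and to exploit the loss of weight. Consider
$$F=x^P+ty^c+\sum_j v_j^{q_j},\qquad P \text{ a power of } p,\quad P\mid c,\quad p\nmid q_j . \tag{2}$$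
On the hypersurface $V(F)$ the coefficient $t$ is a variable, not a $P$-th power, and $y$ counts with weight $1/c$. On a section $t=t_0+\ell$ the constant $t_0$ *is* a $P$-th power, the term $t_0y^c$ is absorbed into $x^P$, and only $\ell y^c$ remains. There $y$ can be given a slightly smaller weight. If $\frac1P+\frac1c+\sum\frac1{q_j}$ exceeds $1$ by very little, this small loss pushes the total weight below $1$, and total weight below $1$ will mean "not log canonical".

## 3. The theorems

The answer to the question is no for all four classes.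

**Theorem 1.** Let $p$ be any prime. There is a terminal hypersurface $X\subset\mathbb A^{n+1}\subset\mathbb P^{n+1}$, $\dim X=n$, and a nonempty open $U\subset(\mathbb P^{n+1})^*$ such that $X\cap L$ is not log canonical for every closed point $L\in U$. Explicitly:

* $p$ odd: let $P$ be a power of $p$ with $P\equiv1\pmod 8$, $P\ge9$ (e.g. $P=p^2$), $Q=P+1$, $s=\frac{P^2+5P+8}2$, and
$$X:\ x^P+t\,y^P+\sum_{i=1}^{P-3}v_i^{\,Q}+\sum_{j=1}^{P+3}w_j^{\,s}=0,\qquad n=2P+2 .$$
* $p=2$: 
$$X:\ x^8+t\,y^8+\sum_{i=1}^{8}v_i^{19}+\sum_{j=1}^{9}w_j^{27}=0,\qquad n=19 .$$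

**Theorem 2.** Let $M_1=1$, $M_{i+1}=M_i(M_i+1)$, so $M_2=2$, $M_3=6$, $M_4=42,\dots$. If $n\ge3$ and $p<2M_{n-1}$, there is a klt affine variety $X$ of dimension $n$ with an embedding $X\subset\mathbb A^{N+1}\subset\mathbb P^{N+1}$ such that $X\cap L$ is not log canonical for all $L$ in a nonempty open set. (So $n=3$: $p=2,3$; $n=4$: $p\le11$; $n=5$: $p\le83$; and each $p$ occurs in all sufficiently large dimensions.)

**Theorem 3.** For $p=2,3,5$ the fourfolds
$$x^4+ty^4+v^3+u^5=0\ (p=2),\quad x^3+ty^9+v^2+u^{17}=0\ (p=3),\quad x^5+ty^5+v^2+u^9=0\ (p=5)$$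
in $\mathbb A^5\subset\mathbb P^5$ are canonical, but $X\cap L$ is not log canonical for all $L$ in a nonempty open set.

**Corollary 4.** (a) For each of the four classes the answer is negative in every characteristic $p>0$, in some dimension. (b) In dimension $3$ the terminal and canonical cases are always affirmative, while the klt and lc cases are affirmative exactly when $p>3$. (c) For canonical singularities, $4$ is the smallest dimension in which the answer fails for some $p$.

*Proof from the theorems.* (a) The $X$ of Theorem 1 belongs to all four classes. If general sections had one of the four properties, they would be lc for all $L$ in a nonempty open set; this set meets $U$, because $(\mathbb P^{n+1})^*$ is irreducible. Contradiction. (b) Terminal is (ii), canonical is (iii), klt and lc for $p>3$ is (iv). For $p=2,3$, Theorem 2 with $n=3$ gives a klt, hence lc, threefold with non-lc sections over a nonempty open set, and we conclude as in (a). (c) Dimensions $2$ and $3$ are affirmative by (ii) and (iii); dimension $4$ fails by Theorem 3. $\square$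

The smallest dimension for terminal singularities is not determined here.

## 4. Discrepancies of $x^P+ty^c+\sum v_j^{q_j}$

Fix $P\ge2$ a power of $p$, $c$ a positive multiple of $P$, $n\ge3$, and integers $q_1,\dots,q_{n-2}\ge2$ prime to $p$. Let $F$ be as in (2) and $W=V(F)\subset\mathbb A^{n+1}$. Write $(x_1,\dots,x_n)=(x,y,v_1,\dots,v_{n-2})$ and $(a_1,\dots,a_n)=(P,c,q_1,\dots,q_{n-2})$, so that $F=\sum_ic_ix_i^{a_i}$ with $c_2=t$ and $c_i=1$ otherwise. Put
$$S(r)=\sum_i\lceil r/a_i\rceil-r\qquad(r\in\mathbb Z_{\ge1}).$$
If $\sum1/a_i>1$, then $S(r)\ge r(\sum 1/a_i-1)>0$, so $S(r)\ge1$ for all $r$, as $S(r)$ is an integer. *Example:* for $(a_i)=(4,4,3,5)$ we have $\sum1/a_i=\frac{31}{30}$ and $S(24)=6+6+8+5-24=1$.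

**Lemma 5.** If $E$ is an exceptional divisor over a smooth variety $V$, then $a(E,V)\ge1$.

*Proof.* Near a general point of the centre of $E$ choose local coordinates $x_1,\dots,x_m$ on $V$ with $x_1,x_2$ vanishing on the centre; this is possible since the centre has codimension at least $2$ and is generically smooth. Let $\lambda$ be a uniformizer at $E$ and $x_i=\lambda^{e_i}\epsilon_i$ with $e_i\ge1$, $\epsilon_i$ a unit, for $i=1,2$. From $dx_i=\lambda^{e_i-1}(e_i\epsilon_i\,d\lambda+\lambda\,d\epsilon_i)$ we get
$$dx_1\wedge dx_2=\lambda^{e_1+e_2-1}\,(e_1\epsilon_1\,d\lambda\wedge d\epsilon_2+e_2\epsilon_2\,d\epsilon_1\wedge d\lambda+\lambda\,d\epsilon_1\wedge d\epsilon_2),$$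
since $d\lambda\wedge d\lambda=0$. So the pullback of $dx_1\wedge\dots\wedge dx_m$ has order at least $e_1+e_2-1\ge1$ along $E$. $\square$

**Lemma 6.** $W$ is a normal variety of dimension $n$, smooth outside $\Gamma=\{x=y=v=0\}$, with $K_W\sim0$. If $S(r)\ge1$ for all $r\ge1$, then $W$ is canonical. If $S(r)\ge2$ for all $r\ge1$, then $W$ is terminal.

*Proof.*

**Step 1: normality.** $F$ has degree $1$ in $t$, and its coefficients $y^c$ and $x^P+\sum v_j^{q_j}$ are coprime; so $F$ is irreducible. Since $\partial_tF=y^c$ and $\partial_{v_j}F=q_jv_j^{q_j-1}$ with $p\nmid q_j$, a singular point has $y=v=0$, and then $F=0$ forces $x=0$. So $W$ is smooth outside the line $\Gamma$, which has codimension $n-1\ge2$ in $W$. A hypersurface is Cohen–Macaulay, so $W$ is normal by Serre's criterion. Also $\omega_W$ is generated by $\sigma=\mathrm{Res}\,\frac{dx_1\wedge\dots\wedge dx_n\wedge dt}F$.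

**Step 2: a toric modification adapted to $F$.** Let $C_i=\{w\in\mathbb R^n_{\ge0}: a_iw_i\le a_lw_l\ \forall l\}$. With $\rho=(1/a_1,\dots,1/a_n)$, every $w\in C_i$ is
$$w=a_iw_i\,\rho+\sum_{l\ne i}\Bigl(w_l-\frac{a_iw_i}{a_l}\Bigr)e_l ,$$
with nonnegative coefficients. So $C_i$ is spanned by $\rho$ and the $e_l$, $l\neq i$, and the $C_i$ are the maximal cones of the star subdivision of the orthant at $\rho$. Let $\Sigma$ be a smooth refinement of this fan and $Z\to\mathbb A^n$ the resulting proper birational toric morphism. For a vector $w$ put $\nu(w)=\min_ia_iw_i$ and $|w|=\sum w_i$.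

On the chart of a maximal cone of $\Sigma$ with generators $w^1,\dots,w^n$, a basis of $\mathbb Z^n$, we have $x_i=\prod_jz_j^{w_i^j}$. The cone lies in some $C_{i_0}$, so $a_{i_0}w^j_{i_0}=\nu_j:=\nu(w^j)$ for all $j$. Hence
$$F=\prod_jz_j^{\nu_j}\cdot F',\qquad F'=\sum_ic_i\prod_jz_j^{a_iw_i^j-\nu_j},$$
where all exponents are nonnegative and the $i_0$-term of $F'$ is just $c_{i_0}$. We divided $F$ by a local equation of the divisor $\sum_w\nu(w)D_w$, so the loci $F'=0$ glue to a closed subscheme $W'\subset Z\times\mathbb A^1_t$.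

**Step 3: $W'$ is smooth and transverse to the toric boundary.** For $J\subset\{1,\dots,n\}$ let $T_J=\{z_j=0\Leftrightarrow j\in J\}\times\mathbb A^1_t$. We claim that $F'|_{T_J}$ has nonzero differential along $T_J$ at each of its zeros.

Let $I=\{i: a_iw_i^j=\nu_j\ \forall j\in J\}$, which contains $i_0$. Only the terms with $i\in I$ survive on $T_J$:
$$F'|_{T_J}=\sum_{i\in I}c_i\prod_{j\notin J}z_j^{a_iw_i^j-\nu_j}.$$
Pull this back along the smooth surjective projection $\mathbb G_m^n\times\mathbb A^1\to T_J$ that forgets the $z_j$ with $j\in J$. For $i\in I$ the exponents of these $z_j$ would be $0$, so the pullback is $\prod_jz_j^{-\nu_j}\cdot F_I$ with $F_I=\sum_{i\in I}c_ix_i^{a_i}$ on the torus with coordinates $x_i$, times $\mathbb A^1_t$. A pullback with nonzero differential at a zero comes from a function with nonzero differential there, and at zeros multiplication by a unit only scales the differential. So it suffices to look at $F_I$ on $\mathbb G_m^n\times\mathbb A^1$: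

* if $2\in I$, then $\partial_tF_I=y^c\neq0$;
* if some $i\ge3$ lies in $I$, then $\partial_{x_i}F_I=a_ix_i^{a_i-1}\ne0$, as $p\nmid a_i$;
* if $I=\{1\}$, then $F_I=x^P$ has no zeros.

This proves the claim. At a point of $W'\cap T_J$ the differentials of $F'$ and of $z_j$, $j\in J$, are therefore independent. So $W'$ is smooth, each $D_j|_{W'}$ is reduced (indeed smooth), no component of $W'$ lies in a $D_j$, and $D_i\cap D_j\cap W'$ has codimension $2$ in $W'$ for $i\ne j$. The part of $W'$ off the boundary is dense in $W'$ and is isomorphic to $W\cap(\mathbb G_m^n\times\mathbb A^1)$, a nonempty open subset of the irreducible $W$ (choose $x,y,v$ nonzero and solve for $t$). Hence $W'$ is irreducible and $f\colon W'\to W$ is proper and birational.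

**Step 4: the coefficients.** The matrix of the monomial change is unimodular, so $\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_n}{x_n}=\pm\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_n}{z_n}$ in every characteristic, that is, $dx_1\wedge\dots\wedge dx_n=\pm\prod_jz_j^{|w^j|-1}dz_1\wedge\dots\wedge dz_n$. Dividing by $F=\prod z_j^{\nu_j}F'$ gives
$$f^*\sigma=\pm\prod_jz_j^{|w^j|-1-\nu_j}\;\mathrm{Res}\,\frac{dz_1\wedge\dots\wedge dz_n\wedge dt}{F'},$$
and the last residue generates $\omega_{W'}$. So
$$K_{W'}=f^*K_W+\sum_wA_wD_w|_{W'},\qquad A_w=|w|-1-\nu(w).$$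
Let $w$ be (the primitive generator of) a ray of $\Sigma$.

* $w=e_i$: then $\nu(w)=0$ and $A_w=0$. The generic points of $D_w\cap W'$ lie in the open orbit of $D_w$ (times $\mathbb A^1$), because the other boundary divisors meet it in codimension $2$ in $W'$. And $Z\to\mathbb A^n$ is an isomorphism over $\{x_i=0,\ x_l\neq0\ (l\ne i)\}$. So these components are not $f$-exceptional.
* $w\ne e_i$ for all $i$, with a zero coordinate: $\nu(w)=0$ and $|w|\ge2$, so $A_w\ge1$.
* all $w_i>0$: put $r=\nu(w)\ge1$. From $a_iw_i\ge r$ we get $w_i\ge\lceil r/a_i\rceil$, so $A_w\ge S(r)-1$.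

**Step 5: all divisors over $W$.** An $f$-exceptional prime divisor on $W'$ lies in the boundary, hence in exactly one $D_w$, with $w$ not some $e_i$; its discrepancy is $A_w$. This is $\ge0$ if $S\ge1$ and $\ge1$ if $S\ge2$. Any other exceptional divisor $E$ over $W$ is exceptional over the smooth $W'$, and
$$a(E,W)=a(E,W')+\mathrm{ord}_E\Bigl(\sum A_wD_w|_{W'}\Bigr)\ge1$$
by Lemma 5, because all $A_w\ge0$. $\square$

In particular $W_0$ ($p=2$, exponents $2,2,3$) is canonical, as promised.

## 5. A monomial valuation on the sections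

**Lemma 7.** Let $\Phi\in k[x_1,\dots,x_n]$, $n\ge3$, and let $\omega_1,\dots,\omega_n$ be positive rational weights with $\sum\omega_i<1$. Suppose $\Phi=\Phi_0+\Phi_1$, where $\Phi_0=\sum_{i\in I}x_i^{b_i}$, $|I|\ge2$, $b_i\omega_i=1$ for $i\in I$, some $b_i$ ($i\in I$) is prime to $p$, and all monomials of $\Phi_1$ have weight $>1$. If $H=V(\Phi)$ is normal at $0$, there is a prime divisor $B$ over $H$ with centre $0$ and $a(B,H)\le-2$. So $H$ is not log canonical.

*Proof.*

**Step 1: one toric chart.** Let $w=D\omega$ with $D>0$ rational and $w\in\mathbb Z_{>0}^n$ primitive. Since $D=b_iw_i$ for $i\in I$, $D$ is an integer; and $|w|=D\sum\omega_i<D$, so $|w|\le D-1$. Extend $w$ to a basis of $\mathbb Z^n$. This gives coordinates $z,\theta_2,\dots,\theta_n$ with $x_i=z^{w_i}\chi_i(\theta)$, $\chi_i$ Laurent monomials, hence a morphism $\mathbb A^1_z\times\mathbb G_m^{n-1}\to\mathbb A^n$. It is an isomorphism over the torus and sends $z=0$ to $0$. Monomials of $\Phi_0$ acquire exactly $z^D$, those of $\Phi_1$ at least $z^{D+1}$. So $\Phi=z^D\Phi'$ with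 $\Phi'$ regular and $\Phi'|_{z=0}=\Phi_0(\chi(\theta))$.

**Step 2: the divisor $B$.** On the torus $\mathbb G_m^n$, $\Phi_0$ has zeros: as $|I|\ge2$, choose all coordinates but one $x_{i_1}$, $i_1\in I$, nonzero with $\sum_{i\in I,\,i\ne i_1}x_i^{b_i}\ne0$, and solve for $x_{i_1}$. Moreover $d\Phi_0\ne0$ everywhere on the torus, because $b_ix_i^{b_i-1}\ne0$ for the $b_i$ prime to $p$. The pullback of $\Phi_0(\chi(\theta))$ to $\mathbb G_m\times\mathbb G_m^{n-1}$ is $z^{-D}\Phi_0(x)$, so $\{\Phi_0(\chi(\theta))=0\}\subset\mathbb G_m^{n-1}$ is nonempty and smooth. Therefore $H'=V(\Phi')$ is smooth along $z=0$, with $d\Phi'$ and $dz$ independent there, and $z|_{H'}$ vanishes to order exactly $1$ along a component $B$ of $H'\cap\{z=0\}$.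

**Step 3: $B$ is a divisor over $H$.** Off $z=0$, $H'$ is open in $H$. The component of $H'$ containing $B$ thus maps birationally onto a component of $H$ passing through $0$, which is unique since $H$ is normal at $0$; and $B$ maps to $0$. The star subdivision of the orthant at $w$ gives a toric variety, proper over $\mathbb A^n$, that contains our chart. The closure of that component of $H'$ in it, normalized, is proper and birational over the component of $H$, and it contains $B$.

**Step 4: its discrepancy.** As in Lemma 6, $dx_1\wedge\dots\wedge dx_n=(\text{unit})\,z^{|w|-1}dz\wedge d\theta_2\wedge\dots\wedge d\theta_n$. The generator $\mathrm{Res}(dx_1\wedge\dots\wedge dx_n/\Phi)$ of $\omega_H$ near $0$ pulls back to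
$$(\text{unit})\cdot z^{|w|-1-D}\;\mathrm{Res}\,\frac{dz\wedge d\theta_2\wedge\dots\wedge d\theta_n}{\Phi'},$$
and this residue generates $\omega_{H'}$ along $B$. By (1), $a(B,H)=|w|-1-D\le-2$. $\square$

**The sections of $W$.** Let $W\subset\mathbb A^{n+1}\subset\mathbb P^{n+1}$ be as in Section 4, and let $U$ be the open set of hyperplanes whose equation has nonzero coefficient at $t$. Such an $L$ is $t=t_0+\ell$ with $\ell$ a linear form in $x,y,v$. Eliminate $t$, put $\tau=t_0^{1/P}$ and $x'=x+\tau y^{c/P}$, so that $x'^P=x^P+t_0y^c$. Then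
$$H=W\cap L:\quad x'^P+\sum_jv_j^{q_j}+\ell\,y^c=0\ \text{ in }\mathbb A^n,\qquad \ell\in(x',y,v). \tag{3}$$

**Corollary 8.** Suppose there is a rational $\omega_y>0$ such that, with $\omega_0=\min(\omega_y,1/P,1/q_1,\dots,1/q_{n-2})$,
$$c\,\omega_y+\omega_0>1\quad\text{and}\quad\tfrac1P+\omega_y+\sum_j\tfrac1{q_j}<1 .$$
Then $W\cap L$ is not log canonical for every $L\in U$.

*Proof.* Apply Lemma 7 to (3) with weights $\frac1P,\omega_y,\frac1{q_j}$ for $x',y,v_j$ and $\Phi_0=x'^P+\sum v_j^{q_j}$. It has $n-1\ge2$ terms, and $p\nmid q_1$. Rewriting $\ell$ through $x=x'-\tau y^{c/P}$ gives only the monomials $x',\,y^{c/P},\,y,\,v_j$, all of weight $\ge\omega_0$. So all monomials of $\ell y^c$ have weight at least $c\omega_y+\omega_0>1$. Either $H$ is not normal at $0$, or Lemma 7 applies; in both cases $H$ is not lc. $\square$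

*Remark.* For general $L$ the section is normal, so what fails is the discrepancy. Indeed $W\setminus\Gamma$ is smooth, so by Bertini $L\cap(W\setminus\Gamma)$ is smooth for general $L$. Since $H\cap\Gamma$ is one point and $H$ is a hypersurface of dimension $n-1\ge2$, $H$ is normal.

## 6. The window $0<\delta<\omega_0/c$ and the canonical fourfolds

Write $\sum1/a_i=1+\delta$ and $\omega_y=\frac1c-\eta$. The two conditions of Corollary 8 become
$$\delta<\eta\qquad\text{and}\qquad c\,\eta<\omega_0 . \tag{4}$$
So we want $\delta>0$, to make $W$ canonical, but $\delta$ smaller than about $\omega_0/c$.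

*Threefolds do not fit.* For $n=3$, $\frac1P+\frac1c+\frac1q>1$ forces the exponents to be $\{2,2,m\}$, $\{2,3,3\}$, $\{2,3,4\}$ or $\{2,3,5\}$. With $P\mid c$ and $p\nmid q$ this leaves $(P,c;q)=(2,2;q)$ with $q$ odd, $(2,4;3)$ and $(3,3;2)$.

* $(2,2;q)$: $2\omega_y+\omega_0>1$ and $\omega_0\le\frac1q$ give $\omega_y>\frac12-\frac1{2q}$, so the total weight exceeds $1+\frac1{2q}$.
* $(2,4;3)$: $\omega_0\le\omega_y$ gives $\omega_y>\frac15$ and total $>\frac{31}{30}$.
* $(3,3;2)$: $\omega_0\le\omega_y$ gives $\omega_y>\frac14$ and total $>\frac{13}{12}$.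

So Corollary 8 never applies, in agreement with (iii). In dimension $4$ there is room.

**Proof of Theorem 3.** The three hypersurfaces are of the form $W$ with $n=4$ and $(P,c;q_1,q_2)=(4,4;3,5)$, $(3,9;2,17)$, $(5,5;2,9)$; all $q_j$ are prime to $p$. The sums $\sum1/a_i$ are
$$\tfrac12+\tfrac8{15}=\tfrac{31}{30},\qquad \tfrac{17}{18}+\tfrac1{17}=\tfrac{307}{306},\qquad \tfrac25+\tfrac12+\tfrac19=\tfrac{91}{90},$$
all greater than $1$. So $S\ge1$, and $X$ is canonical by Lemma 6. Now apply Corollary 8 with a small rational $\eta'>0$: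

* $p=2$: $\omega_y=\frac15+\eta'$, $\omega_0=\frac15$; $4\omega_y+\omega_0=1+4\eta'>1$; total $\frac14+\frac13+\frac15+\frac15+\eta'=\frac{59}{60}+\eta'<1$.
* $p=3$: $\omega_y=\frac{16}{153}+\eta'$, $\omega_0=\frac1{17}$; $9\omega_y+\omega_0=\frac{16}{17}+\frac1{17}+9\eta'>1$; total $\frac13+\frac12+\frac1{17}+\frac{16}{153}+\eta'=\frac{305}{306}+\eta'<1$.
* $p=5$: $\omega_y=\frac8{45}+\eta'$, $\omega_0=\frac19$; $5\omega_y+\omega_0=\frac89+\frac19+5\eta'>1$; total $\frac15+\frac12+\frac19+\frac8{45}+\eta'=\frac{89}{90}+\eta'<1$. $\blacksquare$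

*Concretely.* For $p=2$ and $\eta'=\frac1{120}$, the integer weights of $(x',y,v,u)$ are $w=(30,25,40,24)$ with $D=120$ and $|w|=119$. In $x'^4+v^3+u^5+\ell y^4$ the last summand has weight at least $24+100=124>120$, and $a(B,H)=119-1-120=-2$.

*These fourfolds are not the end of the story.* For $p=2$ take $w=(6,6,8,5)$. It is primitive, $\nu(w)=\min(24,24,24,25)=24$, and $A_w=25-1-24=0$. We may choose $\Sigma$ to contain this ray (subdivide at $w$ first, then resolve), and $D_w\cap W'\ne\emptyset$ because $x^4+ty^4+v^3$ has zeros with $x,y,v\ne0$. So there is an exceptional divisor of discrepancy $0$, and the fourfold is not terminal. This is the $S(24)=1$ computed in Section 4.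

## 7. Terminal hypersurfaces: congruences modulo $8$ and $9$

For terminal $X$ we need $S(r)\ge2$ for *all* $r$, while $\delta$ stays in the window (4). The tool is to write $S(r)=r\delta+\varphi(r)$ with $\varphi(r)$ built from the round-up errors. If $S(r)=1$, then $\varphi(r)<1$ and the errors are small; a congruence on the errors then excludes the few remaining cases.

**Proof of Theorem 1 for $p$ odd.** Here $c=P$, $P\equiv1\pmod8$ (odd squares are $\equiv1$, so $P=p^2$ is allowed) and $P\ge9$.

**Step 1: arithmetic of the exponents.** As $P$ is odd, $P^2+5P$ is even and $s$ is an integer. Modulo $p$, $Q\equiv1$ and $2s\equiv8$, so $p\nmid Qs$, and $X$ is of the form $W$ with $n=2+(P-3)+(P+3)=2P+2$. Writing $P=1+8i$,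
$$2s=P^2+5P+8=14+56i+64i^2\equiv14+8i\pmod{16},$$
so $s\equiv7+4i\pmod 8$ is odd. Put $\delta=\frac2P+\frac{P-3}Q+\frac{P+3}s-1$. We have
$$\tfrac2P+\tfrac{P-3}Q-1=\tfrac{2(P+1)+P(P-3)-P(P+1)}{PQ}=-\tfrac{2P-2}{PQ},$$
$$(P+3)P(P+1)-s(2P-2)=(P^3+4P^2+3P)-(P^3+4P^2+3P-8)=8 .$$
Hence $\delta=\frac8{PQs}>0$. (Smallest case: $p=3$, $P=9$, $Q=10$, $s=67$, $n=20$, $\delta=\frac4{3015}$.)

**Step 2: $X$ is terminal.** For $r\ge1$ let $u=\lceil r/P\rceil$, $g=\lceil r/Q\rceil$, $h=\lceil r/s\rceil$ and let $\gamma=Pu-r$, $\alpha=Qg-r$, $\beta=sh-r$, all $\ge0$. Substituting $u=(r+\gamma)/P$ and so on,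
$$S(r)=2u+(P-3)g+(P+3)h-r=r\delta+\varphi,\qquad\varphi=\tfrac{2\gamma}P+\tfrac{(P-3)\alpha}Q+\tfrac{(P+3)\beta}s .$$
So $S(r)\ge1$. Suppose $S(r)=1$; then $\varphi=1-r\delta<1$. Modulo $8$ we have $P\equiv1$, $Q\equiv2$ and $4s\equiv4$, so
$$6\gamma+5\alpha+4\beta=6Pu+5Qg+4sh-15r\equiv-2u+2g+4h+r,\qquad S(r)\equiv2u-2g+4h-r .$$
Since $4h\equiv-4h$, this says $6\gamma+5\alpha+4\beta\equiv-S(r)$, that is, $6\gamma+5\alpha+4\beta\equiv7\pmod8$. In particular $\alpha$ is odd.

* If $\alpha\ge3$, then $\varphi\ge\frac{3(P-3)}{P+1}>1$, because $3P-9>P+1$ for $P>5$: a contradiction. So $\alpha=1$. Then $6\gamma+4\beta\equiv2\pmod8$, i.e. $3\gamma+2\beta\equiv1\pmod4$, and $\gamma$ is odd.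
* If $\gamma\ge3$, then $\varphi\ge\frac6P+\frac{P-3}{P+1}=\frac{P^2+3P+6}{P^2+P}>1$: a contradiction.
* If $\gamma=1$, then $2\beta\equiv-2\pmod4$, so $\beta$ is odd, $\beta\ge1$, and $\varphi\ge\frac2P+\frac{P-3}Q+\frac{P+3}s=1+\delta>1$: a contradiction.

So $S(r)\ge2$ for all $r$, and $X$ is terminal by Lemma 6.

**Step 3: the sections.** Since $Q>8$, $\delta<\frac1{Ps}$. Choose a rational $\eta$ with $\delta<\eta<\frac1{Ps}$ and put $\omega_y=\frac1P-\eta$. Then $\omega_y>\frac{s-1}{Ps}\ge\frac1s$, as $s>P$; and $s>Q>P$, so $\omega_0=\frac1s$. Now $P\omega_y+\omega_0=1-P\eta+\frac1s>1$, and the total weight is $1+\delta-\eta<1$. Corollary 8 applies, with $U$ the set of hyperplanes with nonzero $t$-coefficient. $\blacksquare$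

**Proof of Theorem 1 for $p=2$.** Here $P=c=8$ and the other exponents are $19$ (eight times) and $27$ (nine times), all odd; $n=2+8+9=19$.

**Step 1: $X$ is terminal.** We have $\frac28+\frac8{19}+\frac9{27}=\frac7{12}+\frac8{19}=\frac{229}{228}$, so $\delta=\frac1{228}$. With $u=\lceil r/8\rceil$, $g=\lceil r/19\rceil$, $h=\lceil r/27\rceil$ and $\gamma=8u-r$, $\alpha=19g-r$, $\beta=27h-r$,
$$S(r)=2u+8g+9h-r=\tfrac r{228}+\varphi,\qquad\varphi=\tfrac\gamma4+\tfrac{8\alpha}{19}+\tfrac\beta3 ,$$
so $S(r)\ge1$. Modulo $9$,
$$\alpha+2\gamma+5\beta=19g+16u+135h-8r\equiv g-2u+r\equiv-S(r).$$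
If $S(r)=1$, then $\varphi<1$ and $\alpha+2\gamma+5\beta\equiv8\pmod9$. Here are all $(\alpha,\gamma,\beta)\in\mathbb Z^3_{\ge0}$ with $\varphi<1$:

* $\alpha=0$, i.e. $\frac\gamma4+\frac\beta3<1$: $\beta=0$, $\gamma\le3$; $\beta=1$, $\gamma\le2$; $\beta=2$, $\gamma\le1$. Values of $\alpha+2\gamma+5\beta$: $0,2,4,6$; $5,7,9$; $10,12$.
* $\alpha=1$, i.e. $\frac\gamma4+\frac\beta3<\frac{11}{19}$: $\beta=0$, $\gamma\le2$; $\beta=1$, $\gamma=0$ (since $\frac{11}{19}-\frac13=\frac{14}{57}<\frac14$). Values: $1,3,5$; $6$.
* $\alpha=2$, i.e. $\frac\gamma4+\frac\beta3<\frac3{19}$: $\gamma=\beta=0$. Value: $2$.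
* $\alpha\ge3$: $\varphi\ge\frac{24}{19}>1$, none.

None of the values is $\equiv8\pmod9$. So $S\ge2$, and $X$ is terminal.

**Step 2: the sections.** Since $\frac1{228}<\frac1{216}=\frac1{8\cdot27}$, choose a rational $\eta\in(\frac1{228},\frac1{216})$ and $\omega_y=\frac18-\eta>\frac{26}{216}>\frac1{27}$. Then $\omega_0=\frac1{27}$, $8\omega_y+\omega_0=1-8\eta+\frac1{27}>1$, and the total weight is $1+\frac1{228}-\eta<1$. Corollary 8 applies. $\blacksquare$

## 8. Cyclic quotients: removing the small linear forms

In dimension $3$ the term $\ell y^c$ is what saves $H$: for $W_0$ it restores $y^3$. For klt and lc singularities there is a remedy. Divide $W$ by a group $\mu_m$ acting on $x,y,v$ with positive weights. The coordinates on the quotient are $t$ and invariant monomials, all of degree at least $m$, so for large $m$ the term $\ell y^c$ is pushed to very high order. The quotient is no longer canonical in general, but it stays klt. We need to compare discrepancies.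

**Lemma 9.** Let a finite group $G$ with $p\nmid|G|$ act on a normal variety $V$, freely outside a closed subset of codimension $\ge2$, and let $\bar V=V/G$ with $K_{\bar V}$ $\mathbb Q$-Cartier. If $E'$ is a divisor over $V$, its restriction to $k(\bar V)$ is, up to scaling, a divisor $E$ over $\bar V$, and
$$a(E',V)+1=e\,(a(E,\bar V)+1)$$
with $e\ge1$ the ramification index. Every divisor $E$ over $\bar V$ arises in this way.

(In our uses $V$ is affine, so $V/G$ is the spectrum of the ring of invariants.)

*Proof.*

**Step 1: the restriction is divisorial.** One may quote Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Lemma 2.45; here is a direct argument. Let $d=\dim V$, let $R'$ be the valuation ring of $E'$ and $R=R'\cap k(\bar V)$, a discrete valuation ring with centre on $\bar V$. The residue field of $R'$ is finite over that of $R$, so the latter has transcendence degree $d-1$ over $k$. Replace $\bar V$ by an affine open set meeting the centre. Choose $h_1,\dots,h_{d-1}\in R$ lifting a transcendence basis, let $A=\mathcal O(\bar V)[h_1,\dots,h_{d-1}]\subset R$,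 and let $\tilde A$ be its normalization, which also lies in $R$. The prime $\mathfrak q=\mathfrak m_R\cap\tilde A$ is nonzero, since otherwise $R=k(\bar V)$, and $\tilde A/\mathfrak q$ has transcendence degree $\geq d-1$; so $\mathfrak q$ has height $1$. Hence $\tilde A_{\mathfrak q}$ is a discrete valuation ring dominated by $R$, and the two are equal. So $R$ is the local ring of a prime divisor on $\mathrm{Spec}\,\tilde A$, and thus of a divisor on the normalized closure of the graph of $(h_1,\dots,h_{d-1})$ in $\bar V\times(\mathbb P^1)^{d-1}$ (with the original $\bar V$), which is proper and birational over $\bar V$.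

Conversely, the valuation of a divisor $E$ over $\bar V$ extends to $k(V)$. The extension has a residue field finite over that of $E$ and is nonnegative on functions integral over those regular near the centre of $E$, so it has a centre on $V$. By the argument just given, applied to $V$, it is a divisor over $V$.

**Step 2: ramification is tame.** $k(V)/k(\bar V)$ is Galois with group $G$, and $G$ permutes the extensions of $\mathrm{ord}_E$ transitively. So $e\,f\,g=|G|$, with $e$ the ramification index, $f$ the residue degree and $g$ the number of extensions. Hence $e$ and $f$ are prime to $p$; in particular the residue extension is separable.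

**Step 3: compare differentials.** Let $\lambda,\lambda'$ be uniformizers for $E,E'$, $\lambda=\epsilon\lambda'^e$ with $\epsilon$ a unit, and let $y_2,\dots,y_d$ lift a separating transcendence basis of the residue field of $E$ over $k$. By Step 2 it is also one for $E'$. So $d\lambda\wedge dy$ and $d\lambda'\wedge dy$, with $dy=dy_2\wedge\dots\wedge dy_d$, generate the top differentials at $E$ and $E'$. From $d\lambda=\lambda'^{e-1}(e\epsilon\,d\lambda'+\lambda'd\epsilon)$ and $p\nmid e$,
$$d\lambda\wedge dy=\lambda'^{e-1}(\text{unit})\,d\lambda'\wedge dy .$$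

**Step 4: compare generators.** Let $s$ be a local generator of $\mathcal O(NK_{\bar V})$. Since $V\to\bar V$ is étale in codimension $1$, the pulled back form has no zeros or poles in codimension $1$, so it generates $\mathcal O(NK_V)$, as $V$ is normal. By (1), $s$ is $\lambda^{N a(E,\bar V)}$ times a unit times $(d\lambda\wedge dy)^{\otimes N}$. Its order along $E'$ is $Ne\,a(E,\bar V)+N(e-1)$, and it is also $N a(E',V)$. So $a(E',V)=e\,a(E,\bar V)+e-1$. $\square$

**Lemma 10.** If $n\ge3$ and $p<2M_{n-1}$, there are integers $q_1,\dots,q_{n-2}\ge2$ prime to $p$ with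
$$1-\tfrac2p<\sum_j\tfrac1{q_j}<1-\tfrac1p . \tag{5}$$

*Proof.* Put $s_i=M_i+1$. Then $M_{i+1}=M_is_i$ and $\frac1{M_i}-\frac1{M_{i+1}}=\frac{s_i-1}{M_is_i}=\frac1{s_i}$, so $\sum_{i<d}\frac1{s_i}=1-\frac1{M_d}$. Let $d\ge1$ be the integer with $2M_d\le p<2M_{d+1}$; it exists since $2M_1=2\le p$. As $p<2M_{n-1}$, we have $d\le n-2$. It suffices to find $d$ numbers satisfying (5): the inequalities are strict, so very large further numbers prime to $p$ can be added.

(a) *If $p>M_{d+1}$*, take $s_1,\dots,s_d$, with sum $1-\frac1{M_{d+1}}$. Then (5) holds since $\frac1p<\frac1{M_{d+1}}<\frac2p$. Also $s_i$ divides $M_{i+1}$, so $s_i\le M_{d+1}<p$ and $p\nmid s_i$.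

(b) *If $p\le M_{d+1}=M(M+1)$ with $M=M_d$*, take $s_1,\dots,s_{d-1}$, all $\le M<p$, with sum $1-\frac1M$, together with one more $q$ satisfying
$$\tfrac1M-\tfrac2p<\tfrac1q<\tfrac1M-\tfrac1p .$$
If $d=1$, then $M=1$, $p=2$, and $q=3$ works. If $d\ge2$, then $M\ge2$, so $2M$ is composite and $p>2M$. The condition reads $q\in\bigl(\frac{Mp}{p-M},\frac{Mp}{p-2M}\bigr)$. This interval has length
$$\frac{M^2p}{(p-M)(p-2M)}=\frac{M^2}{p-M}\cdot\frac p{p-2M}>1,$$
because $p-M\le M^2$. So the least integer $q$ exceeding the left end lies in the interval. Finally $p-M>M$ gives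
$$q\le1+\frac{Mp}{p-M}=1+M+\frac{M^2}{p-M}<2M+1 ,$$
so $q\le2M<p$ and $p\nmid q$; and $q>M\ge2$. $\square$

*Examples.* For $n=3$: $p=2$ gives $q=3$ by (b), and $p=3$ gives $q=2$ by (a).

**Proof of Theorem 2.** Here $U$ is again the set of hyperplanes with nonzero $t$-coefficient.

**Step 1: the variety.** Let $W$ be as in Section 4 with $P=c=p$ and $q_j$ as in (5). Then $\frac2p+\sum\frac1{q_j}>1$, so $W$ is canonical by Lemma 6. Let $\Lambda=\mathrm{lcm}(q_j)$. Give $x,y$ degree $\Lambda$, $v_j$ degree $p\Lambda/q_j$ and $t$ degree $0$; then $F$ is homogeneous of degree $p\Lambda$. By (5) fix a rational $0<\varepsilon\le\frac1p$ with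
$$\tfrac1p+\sum\tfrac1{q_j}+\varepsilon<1,$$
and an integer $m>\Lambda/\varepsilon$ prime to $p\Lambda$. Let $G=\mu_m(k)$, of order $m$, act on $W$ through the grading. All degrees of $x,y,v_j$ divide $p\Lambda$, hence are prime to $m$. If $\zeta\in G$ fixes a point with a nonzero coordinate among $x,y,v_j$, then $\zeta^{\deg}=1$ for its degree, so $\zeta=1$. Thus $G$ acts freely outside $\Gamma$, which has codimension $n-1\ge2$. Put $X=W/G$, a normal affine variety of dimension $n$.

**Step 2: $X$ is klt.** $G$ acts on the generator $\sigma$ of $\omega_W$ through a character, so $\sigma^{\otimes m}$ is invariant. On $W\setminus\Gamma$ the quotient map is étale, so $\sigma^{\otimes m}$ descends to a nowhere vanishing section of $\mathcal O(mK_X)$ outside the image of $\Gamma$, which has codimension $\ge2$. So $mK_X$ is Cartier. For any divisor $E$ over $X$, Lemma 9 gives $E'$ over $W$ with $a(E,X)+1=\frac1e(a(E',W)+1)\ge\frac1e>0$, because $a(E',W)\ge0$ for all $E'$. So $X$ is klt.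

**Step 3: the embedding.** As $p\nmid m$, averaging over $G$ shows that $\mathcal O(W)^G$ is the image of $k[x,y,v,t]^G$. The latter is generated by $t$ and finitely many nonconstant monomials $\mathsf m_1,\dots,\mathsf m_N$ in $x,y,v$, whose degrees are positive multiples of $m$, hence $\ge m$. Embed $X\subset\mathbb A^{N+1}\subset\mathbb P^{N+1}$ by $(t,\mathsf m_1,\dots,\mathsf m_N)$.

**Step 4: the covers of the sections.** Let $L\in U$, i.e. $L$ is $t=t_0+\ell$ with $\ell=\sum b_i\mathsf m_i$. Put $H=X\cap L$ and $\tilde H=W\cap\{t=t_0+\ell\}$, which is $G$-stable. The equation $t-t_0-\ell$ is invariant and a nonzerodivisor on $W$, and taking $G$-invariants is exact, so $\mathcal O(\tilde H)^G=\mathcal O(X)/(t-t_0-\ell)$, that is, $H=\tilde H/G$. With $\tau=t_0^{1/p}$ and $x'=x+\tau y$,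
$$\tilde H:\quad x'^p+\sum v_j^{q_j}+\ell y^p=0\ \text{ in }\mathbb A^n .$$
Use weights $\frac1p,\varepsilon,\frac1{q_j}$ for $x',y,v_j$; their sum is $<1$. We compare weight with degree. The monomials of $x=x'-\tau y$ have weight $\ge\varepsilon=\frac\varepsilon\Lambda\deg x$, as $\varepsilon\le\frac1p$. The same holds for $y$. For $v_j$ the quotient weight/degree is $\frac{1/q_j}{p\Lambda/q_j}=\frac1{p\Lambda}\ge\frac\varepsilon\Lambda$. So every monomial of $\mathsf m_i$ in $x',y,v$ has weight at least $\frac\varepsilon\Lambda\deg\mathsf m_i\ge\frac{m\varepsilon}\Lambda>1$, and all monomials of $\ell y^p$ have weight $>1$. The hypotheses of Lemma 7 hold for $\tilde H$ with $\Phi_0=x'^p+\sum v_j^{q_j}$, apart from normality at $0$, which is the next point.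

**Step 5: descent.** Suppose $H$ were log canonical, in particular normal. The only point of $\tilde H$ in $\Gamma$ is the origin $0$ (where $t=t_0$). So $\tilde H\to H$ is étale off $0$, and $\tilde H\setminus0$ is normal. Since $\tilde H$ is a hypersurface of dimension $n-1\ge2$, Serre's criterion shows that $\tilde H$ is normal. Let $\tilde H_0$ be its connected component containing $0$. It is a normal variety, $G$-stable because $0$ is fixed by $G$, and $\tilde H_0/G$ is a component of $H$. By Lemma 7 there is $B$ over $\tilde H_0$ with $a(B,\tilde H_0)\le-2$. As $G$ acts freely on $\tilde H_0\setminus0$, Lemma 9 applies, and the induced divisor $E$ over $H$ satisfies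
$$a(E,H)+1=\tfrac1e\bigl(a(B,\tilde H_0)+1\bigr)<0 ,$$
a contradiction. So $H$ is not log canonical.

The parenthetical list in Theorem 2 is $2M_2=4$, $2M_3=12$, $2M_4=84$, together with $M_i\to\infty$. $\blacksquare$

*The threefold of Section 1 again.* Let $p=2$ and $W_0: x^2+ty^2+v^3=0$, so $\Lambda=3$ and $x,y,v$ have degrees $3,3,2$. Take $\varepsilon=\frac4{25}$, so that $\frac12+\frac13+\varepsilon=\frac{149}{150}<1$, and $m=19>\frac3\varepsilon=18.75$, which is prime to $6$. The general hyperplane sections of $W_0$ are canonical by (iii). But $W_0/\mu_{19}$ is klt, and its sections by hyperplanes with nonzero $t$-coefficient, in the embedding by $t$ and invariant monomials, are not lc. On the cover $\tilde H$ the weights are $w=(75,24,50)$ for $(x',y,v)$, with $D=150$, $|w|=149$, and discrepancy $149-1-150=-2$ as soon as $\tilde H$ is normal at $0$.
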